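
\newtheorem*{theoremA}{Theorem A}
\newtheorem*{theoremB}{Theorem B}
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Integral Riemann--Roch for the Taylor expansion\\ of the determinant of cohomology of an abelian torsor}


\begin{abstract}
Let $X\to Y$ be a torsor under a finite abelian group $G$, where $Y$ is smooth and projective of relative dimension $d$ over a Dedekind ring, and the arithmetic genus of the generic fiber of $Y$ is odd. The determinant of cohomology of $X$ is a line bundle on the Cartier dual of $G$. It carries a $(d+2)$-cubic structure, and therefore has a Taylor expansion in the sense of Pappas. We prove the conjecture of \cite{Pappas} that the terms of this expansion, evaluated at a character $\chi$, are given by the terms of the Grothendieck--Riemann--Roch formula, exactly and not only up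 to torsion. We rewrite the conjecture as an integral Riemann--Roch identity for $\log(1+u)^m$, where $u+1$ is the class of a line bundle. We prove this identity one prime $p$ at a time, using the Adams--Riemann--Roch theorem for a single Adams operation and a count of denominators. The count fails in one case, the prime $2$ and one term of the expansion for families of surfaces, which we settle with a universal divisor and Mumford's relation $12\lambda=\kappa$ for smooth curves.
\end{abstract}

\section{Introduction}

\subsection{The setting}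

Let $R$ be a Dedekind ring and let $S=\operatorname{Spec}(R)$, with generic point $\eta$. Let $h:Y\to S$ be a projective, flat and smooth morphism of relative dimension $d$. Let $g(Y_\eta)=(-1)^d(\chi(Y_\eta,\mathcal O_{Y_\eta})-1)$ be the arithmetic genus of the generic fiber, and assume that $\gcd(2,g(Y_\eta))=1$. Let $G$ be a finite abelian group and $\pi:X\to Y$ a $G$-torsor.

The Cartier dual $G^D_S=\operatorname{Spec}(R[G])$ is the commutative group scheme whose points with values in an $R$-algebra $A$ are the characters $G\to A^*$. We write its group law additively. Since $\pi$ is a $G$-torsor, $\pi_*\mathcal O_X$ is a locally free $\mathcal O_Y[G]$-module of rank one. As $Y\times_SG^D_S=\underline{\operatorname{Spec}}_Y(\mathcal O_Y[G])$, it defines an invertible sheaf on $Y\times_S G^D_S$, denoted $\mathcal O_{X,\chi_0}$, where $\chi_0$ is the universal character. Let $h_{G^D}:Y\times_SG^D_S\to G^D_S$ be the base change of $h$. The object of interest is the invertible sheaf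
\[
\mathcal L=\det\mathbf R{h_{G^D}}_*(\mathcal O_{X,\chi_0})\quad\text{on }G^D_S .
\]
We study its restrictions to characters. Let $\chi:G\to R'^*$ be a character with values in a Dedekind ring $R'$ which is an $R$-algebra. Put $S'=\operatorname{Spec}(R')$, $Y'=Y\times_RR'$, $h':Y'\to S'$, and write $\chi:S'\to G^D_S$ for the corresponding morphism. Let $\mathcal O_{X,\chi}$ be the pullback of $\mathcal O_{X,\chi_0}$ along $\mathrm{id}_Y\times\chi$. It is an invertible sheaf on $Y'$, namely the $\chi$-eigensheaf of $(\pi_*\mathcal O_X)\otimes_RR'$. Since the determinant of cohomology commutes with base change,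
\begin{equation}\label{eq:restriction}
\chi^*\mathcal L\simeq\det\mathbf Rh'_*(\mathcal O_{X,\chi}),\qquad \chi^*(0^*\mathcal L)\simeq\det\mathbf Rh'_*(\mathcal O_{Y'}) .
\end{equation}

The Grothendieck--Riemann--Roch theorem computes these classes rationally. In $\operatorname{Pic}(S')_{\mathbf Q}$,
\begin{equation}\label{eq:GRR}
[\det\mathbf Rh'_*(\mathcal O_{X,\chi})]=[\det\mathbf Rh'_*(\mathcal O_{Y'})]+\sum_{i=0}^d h'_*\Big[\frac{c_1(\mathcal O_{X,\chi})^{d+1-i}}{(d+1-i)!}\cap\mathrm{Td}_i\Big],\qquad \mathrm{Td}_i=\mathrm{Td}_i\big((\Omega^1_{Y'/R'})^*\big).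
\end{equation}
The Todd class is given by a universal expression $\mathrm{Td}_i=N_i\cdot T_i$, where $N_i\in\mathbf Q$ and $T_i$ is a polynomial with integral coefficients in the Chern classes of $\Omega^1_{Y'/R'}$. For example, $N_0=1$, $N_1=\frac12$, $N_2=\frac1{12}$, $N_3=\frac1{24}$, $N_4=\frac1{720}$; in general $N_i$ is given using Bernoulli numbers. Formula \eqref{eq:GRR} has a serious limitation. If $R'$ is the ring of integers of a number field, then $\operatorname{Pic}(S')$ is finite, and \eqref{eq:GRR} says nothing. Multiplying both sides of \eqref{eq:GRR} by a common denominator gives a meaningful equation in $\operatorname{Pic}(S')$, but this equation does not follow from the rational one. The question is how much of \eqref{eq:GRR} survives integrally, and cubic structures suggest a precise answer.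

\subsection{The Taylor expansion}

For a line bundle $\mathcal M$ on $G^D_S$ and $k\ge1$ put
\[
\Theta_k(\mathcal M)=\bigotimes_{I\subseteq\{1,\dots,k\}}m_I^*\mathcal M^{\otimes(-1)^{k-|I|}}\quad\text{on }(G^D_S)^k,\qquad m_I(x_1,\dots,x_k)=\sum_{j\in I}x_j,
\]
with $m_\emptyset$ the zero section. This is the multiplicative form of the $k$-th difference $\sum_I(-1)^{k-|I|}f(\sum_{j\in I}x_j)$ of a function $f$. A \emph{$k$-cubic structure} on $\mathcal M$ is a trivialization of $\Theta_k(\mathcal M)$ that is compatible with its permutation symmetries and with the natural cocycle isomorphisms, so that it makes $\Theta_{k-1}(\mathcal M)$ a $(k-1)$-fold multiextension. A rational-valued function on $\mathbf Z$ whose $k$-th difference vanishes is a polynomial of degree less than $k$. So a line bundle with a $(k+1)$-cubic structure should be thought of as a polynomial of degree at most $k$. In our setting the determinant of cohomology equips $\mathcal L$ with a canonical $(d+2)$-cubic structure $\xi$; see \cite{Pappas}.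

If $\mathcal M$ carries a $(k+1)$-cubic structure $\zeta$, put
\[
\delta(\mathcal M,\zeta)=\Delta^*\Theta_k(\mathcal M),\qquad\Delta:G^D_S\to(G^D_S)^k\ \text{the diagonal}.
\]
As a line bundle, $\delta(\mathcal M,\zeta)$ depends only on $\mathcal M$ and $k$. For a function $f$ on $\mathbf Z_{\ge0}$ the analogous operation is
\begin{equation}\label{eq:delta-k}
(\delta_kf)(n)=\sum_{j=0}^k(-1)^{k-j}\binom kjf(jn).
\end{equation}
If $f$ is a polynomial of degree at most $k$, then $\delta_kf$ is $k!$ times its term of degree $k$. Therefore $\delta_kf-k!\,f$ is, up to the factor $-k!$, the polynomial $f$ with its term of degree $k$ removed. The Taylor expansion of $(\mathcal L,\xi)$ iterates this step. Put $\mathcal L^{(0)}=\mathcal L$, $\xi^{(0)}=\xi$, and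
\begin{equation}\label{eq:taylor}
\mathcal L^{(i+1)}=\delta(\mathcal L^{(i)},\xi^{(i)})\otimes(\mathcal L^{(i)})^{\otimes-(d+1-i)!},
\end{equation}
where $\xi^{(i)}$ is the induced $(d+2-i)$-cubic structure on $\mathcal L^{(i)}$, for $i=0,\dots,d$. Thus $\delta(\mathcal L^{(i)},\xi^{(i)})$ should be a multiple of the term of degree $d+1-i$ in \eqref{eq:GRR}. For an integer $m\ge0$ write
\[
m!!=\prod_{j=1}^mj!\qquad(\text{so }0!!=1).
\]
The following was formulated as a conjecture in \cite{Pappas}.

\begin{theoremA}
Let $R,h,G,\pi,\chi$ be as above. For all $i=0,\dots,d$,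
\begin{equation}\label{eq:thmA}
[\chi^*(\delta(\mathcal L^{(i)},\xi^{(i)}))]=(-1)^{i}\frac{(d+1)!!\,N_i}{(d-i)!!\,(d+1-i)!}\,h'_*\Big[c_1(\mathcal O_{X,\chi})^{d+1-i}\cap T_i\Big]\quad\text{in }\operatorname{Pic}(S').
\end{equation}
\end{theoremA}

The coefficient in \eqref{eq:thmA} is an integer, by the theorem of von Staudt and Clausen (see also Remark \ref{rem:integer}). The hypothesis $\gcd(2,g(Y_\eta))=1$ serves only to have $\xi$ available. The proof never uses that the bundles $\mathcal O_{X,\chi}$ are torsion.

Up to torsion, Theorem A is immediate. Put $x=c_1(\mathcal O_{X,\chi})$. Since $\mathcal O_{X,\chi^n}\simeq\mathcal O_{X,\chi}^{\otimes n}$ (see Section \ref{sec:log}), formula \eqref{eq:GRR} for $\chi^n$ shows that $n\mapsto[(\chi^n)^*\mathcal L]$ is rationally a polynomial in $n$. The coefficient of $n^m$ is $h'_*[\frac{x^m}{m!}\cap\mathrm{Td}_{d+1-m}]$ for $m\ge1$, and \eqref{eq:thmA} comes out of the recursion \eqref{eq:taylor}. The content of Theorem A is that no torsion is lost. It gives the following integral form of \eqref{eq:GRR}, proved at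 the end of Section \ref{sec:log}.

\begin{corollary}\label{cor:GRR}
In $\operatorname{Pic}(S')$,
\[
(d+1)!!\,\big([\det\mathbf Rh'_*\mathcal O_{X,\chi}]-[\det\mathbf Rh'_*\mathcal O_{Y'}]\big)=\sum_{i=0}^d\frac{(d+1)!!\,N_i}{(d+1-i)!}\,h'_*\Big[c_1(\mathcal O_{X,\chi})^{d+1-i}\cap T_i\Big].
\]
\end{corollary}

\subsection{The integral identity behind Theorem A}

A \emph{base} is an integral regular scheme $B$, quasi-projective over a Dedekind ring or a field. On a base $\operatorname{Pic}(B)=\mathrm{CH}^1(B)$, and $c_1:K_0(B)\to\operatorname{Pic}(B)$ is the determinant. Let $h:Y\to B$ be smooth and projective of relative dimension $d$, put $\Omega=\Omega^1_{Y/B}$ and $\omega=\det\Omega$, and let $h_*:K_0(Y)\to K_0(B)$ be the derived direct image. The universal polynomials $T_i$ are now evaluated at the Chern classes of $\Omega$. For a line bundle $L$ on $Y$ put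
\[
x=c_1(L),\qquad u=[L]-1\in K_0(Y),\qquad a_k=c_1(h_*(u^k))\in\operatorname{Pic}(B).
\]
For $0\le i\le d$ we always write
\begin{equation}\label{eq:D}
m=d+1-i\ge1,\qquad D_i=\prod_{j=m+1}^{d+1}j!=\frac{(d+1)!!}{m!!}.
\end{equation}
Since $(d-i)!!\,(d+1-i)!=m!!$, the coefficient in \eqref{eq:thmA} is $(-1)^iD_iN_i$. If a power series $F(u)=\sum F_ku^k$ has integral coefficients through degree $d+1$, put $c_1h_*(F(u))=\sum_{k\le d+1}F_ka_k$; the later coefficients do not matter, because $a_k=0$ for $k\ge d+2$ (Lemma \ref{lem:ev}).

\begin{theoremB}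
For every base $B$, every $h$, every line bundle $L$ and every $0\le i\le d$, the series $D_i\log(1+u)^m$ has integral coefficients through degree $d+1$, and
\begin{equation}\label{eq:thmB}
c_1h_*\big(D_i\log(1+u)^m\big)=D_iN_i\,h_*[x^m\cap T_i]\quad\text{in }\operatorname{Pic}(B).
\end{equation}
\end{theoremB}

The logarithm appears because $c_1h_*[L^{\otimes n}]=\sum_k\binom nka_k$, and the coefficient of $n^m$ in $(1+u)^n$ is $\log(1+u)^m/m!$.

Theorem B implies Theorem A by a formal argument, given in Section \ref{sec:log}. To prove Theorem B we compare elements of $K_0(Y)$ with their leading cycles (Section \ref{sec:leading}). We then use the Adams--Riemann--Roch theorem, which is an identity in $K_0(B)[1/k]$ and so retains all torsion prime to $k$ (Section \ref{sec:operations}). Example \ref{ex:curves} carries this out by hand for curves. In general, for each prime $p$ a single well-chosen $\psi^k$ suffices, provided the integer $D_i$ absorbs the denominators that the argument creates (Section \ref{sec:adams}). It does so except for $(p,d,i)=(2,2,2)$, where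 a factor $4$ is missing. For this case we replace a line bundle on a family of surfaces by the universal divisor in its linear system. This leads to Mumford's relation for families of smooth curves (Section \ref{sec:mumford}), from which the case follows (Section \ref{sec:surfaces}).

\section{From differences to logarithms}\label{sec:log}

This section proves the first assertion of Theorem B, shows that Theorem B implies Theorem A, and then derives Corollary \ref{cor:GRR}. We begin with functions. The numbers $\sum_j(-1)^{k-j}\binom kjj^w$ are the $k$-th differences at $0$ of the powers $t^w$; they vanish for $0\le w<k$ and equal $k!$ for $w=k$. Hence for a polynomial $g=\sum_wg_wn^w$ of degree at most $k$, $k\ge1$, the operation \eqref{eq:delta-k} gives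
\begin{equation}\label{eq:top}
\delta_kg=k!\,g_k\,n^k .
\end{equation}

\begin{lemma}\label{lem:recursion}
Let $g=\sum_wg_wn^w\in\mathbf Q[n]$ have degree at most $d+1$. Put $g^{(0)}=g$ and $g^{(i+1)}=\delta_{d+1-i}\,g^{(i)}-(d+1-i)!\,g^{(i)}$ for $0\le i\le d$. Then, with $m=d+1-i$ and $D_i$ as in \eqref{eq:D} (and $D_{d+1}=(d+1)!!$),
\[
g^{(i)}=(-1)^iD_i\sum_{w\le d+1-i}g_wn^w\quad(0\le i\le d+1),\qquad (\delta_mg^{(i)})(1)=(-1)^iD_i\,m!\,g_m\quad(0\le i\le d).
\]
If $g$ takes integral values on $\mathbf Z_{\ge0}$, then all these values $(\delta_mg^{(i)})(1)$ are integers.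
\end{lemma}

\begin{proof}
The first formula holds for $i=0$. If it holds for some $i\le d$, then $g^{(i)}$ has degree at most $m$, so \eqref{eq:top} gives $\delta_mg^{(i)}=(-1)^iD_i\,m!\,g_mn^m$, which implies the second formula. Subtracting $m!\,g^{(i)}$ leaves $(-1)^{i+1}D_i\,m!\sum_{w\le m-1}g_wn^w$, and $D_i\,m!=D_{i+1}$. The last assertion holds because the operations $\delta_k$ preserve integral-valued functions.
\end{proof}

\begin{lemma}\label{lem:binomial}
Let $g_k=\binom nk$ with $0\le k\le d+1$, and let $0\le i\le d$. Then $(-1)^i(\delta_mg_k^{(i)})(1)$ is the coefficient of $u^k$ in $D_i\log(1+u)^m$. In particular this series has integral coefficients through degree $d+1$.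
\end{lemma}

\begin{proof}
By Lemma \ref{lem:recursion}, $(-1)^i(\delta_mg_k^{(i)})(1)$ is $D_i\,m!$ times the coefficient of $n^m$ in $\binom nk$, and it is an integer. Comparing coefficients of $n^m$ in $\sum_k\binom nku^k=\exp(n\log(1+u))$, we see that $m!$ times the coefficient of $n^m$ in $\binom nk$ is the coefficient of $u^k$ in $\log(1+u)^m$.
\end{proof}

\begin{proposition}\label{prop:reduction}
In the situation of Theorem A let $B=S'$, $Y=Y'$ and $L=\mathcal O_{X,\chi}$. For $0\le i\le d$,
\[
[\chi^*\delta(\mathcal L^{(i)},\xi^{(i)})]=(-1)^i\,c_1h'_*\big(D_i\log(1+u)^m\big).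
\]
\end{proposition}

\begin{proof}
Multiplication in $\pi_*\mathcal O_X$ gives a map $\mathcal O_{X,\chi}\otimes\mathcal O_{X,\chi'}\to\mathcal O_{X,\chi\chi'}$. It is an isomorphism: \'etale locally the torsor is trivial, the eigensheaves are generated by the functions $\chi$ and $\chi'$ on $G$, and the product of these generates the $\chi\chi'$-eigensheaf. So $\mathcal O_{X,\chi^n}\simeq L^{\otimes n}$ for $n\ge0$.

Let $f_i(n)=[(\chi^n)^*\mathcal L^{(i)}]\in\operatorname{Pic}(S')$ for $n\ge0$ and $0\le i\le d+1$. We have $m_I\circ\Delta=[|I|]$, multiplication by $|I|$ on $G^D_S$, and $\chi^n=[n]\circ\chi$. There are $\binom kj$ subsets $I\subseteq\{1,\dots,k\}$ with $|I|=j$. As $\mathcal L^{(i)}$ carries a $(d+2-i)$-cubic structure, $\delta(\mathcal L^{(i)},\xi^{(i)})=\Delta^*\Theta_{d+1-i}(\mathcal L^{(i)})$. Therefore, for $0\le i\le d$,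
\[
[(\chi^n)^*\delta(\mathcal L^{(i)},\xi^{(i)})]=(\delta_{d+1-i}f_i)(n),\qquad f_{i+1}=\delta_{d+1-i}f_i-(d+1-i)!\,f_i .
\]
By \eqref{eq:restriction} and the vanishing $a_k=0$ for $k\ge d+2$ (Lemma \ref{lem:ev}, which does not depend on this section),
\[
f_0(n)=c_1h'_*([L]^n)=c_1h'_*((1+u)^n)=\sum_{k=0}^{d+1}\binom nka_k .
\]
The recursion is $\mathbf Z$-linear, so $(\delta_mf_i)(1)=\sum_{k\le d+1}(\delta_mg_k^{(i)})(1)\,a_k$ with $g_k=\binom nk$. Now apply Lemma \ref{lem:binomial}.
\end{proof}

Comparing Proposition \ref{prop:reduction} with \eqref{eq:thmB} and \eqref{eq:thmA}, we see that \emph{Theorem B implies Theorem A}.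

\begin{proof}[Proof of Corollary \ref{cor:GRR}, given Theorem A]
Let $b_i=[\chi^*\delta(\mathcal L^{(i)},\xi^{(i)})]$, and let $f_i$ be as in the proof of Proposition \ref{prop:reduction}. By \eqref{eq:taylor}, $b_i=f_{i+1}(1)+(d+1-i)!\,f_i(1)$. Put $e_i=(-1)^i(d+1-i)!!\,f_i(1)$. Since $(d-i)!!\,(d+1-i)!=(d+1-i)!!$, we have $(-1)^i(d-i)!!\,b_i=e_i-e_{i+1}$, and summing gives
\[
\sum_{i=0}^d(-1)^i(d-i)!!\,b_i=e_0-e_{d+1}=(d+1)!!\,f_0(1)-(-1)^{d+1}f_{d+1}(1).
\]
By Lemma \ref{lem:recursion} for $i=d+1$, applied to the $\binom nk$, $f_{d+1}(1)=(-1)^{d+1}(d+1)!!\,f_0(0)$. So the right side is $(d+1)!!\,(f_0(1)-f_0(0))$, and Theorem A evaluates the left side.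
\end{proof}

\section{Leading cycles in $K$-theory}\label{sec:leading}

Our statements compare $c_1$ of a direct image in $K$-theory with a direct image of cycles. The Chern character would do this rationally. The integral substitute is the filtration of $K_0(Y)$ by codimension of support. An element of its $n$-th step has a leading cycle of codimension $n$, and we shall see that $c_1(h_*z)$ vanishes for $z$ in the step $d+2$ and is determined by the leading cycle for $z$ in the step $d+1$.

From now on all schemes on which we use $K_0$ and Chow groups are regular and quasi-projective over a Dedekind ring or a field. They have finite dimension, they are universally catenary, and $K_0$ of vector bundles equals $G_0$ of coherent sheaves. $\mathrm{CH}^n$ denotes cycles of codimension $n$ modulo rational equivalence, with the Chern class operations, flat pullbacks and proper pushforwards of \cite[Ch.\ 20]{Fulton}. A homogeneous polynomial $P$ of degree $n$ in Chern classes on $Y$ also denotes the class $P\cap[Y]\in\mathrm{CH}^n(Y)$.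

Let $F^n\subset K_0(Y)$ be the subgroup generated by the classes of coherent sheaves with support of codimension at least $n$. Then $F^n=0$ for $n>\dim Y$. We use the localization sequence in the following form: if $V$ is integral, an element of $G_0(V)$ with zero image in $G_0(k(V))$ is a combination of classes of sheaves with support different from $V$. In particular $F^1$ consists of the elements of rank $0$.

\begin{lemma}\label{lem:cycle}
\textup{(i)} If the support of $\mathcal F$ has codimension at least $n$, then $[\mathcal F]\equiv\sum_V\operatorname{length}(\mathcal F_V)\,[\mathcal O_V]$ modulo $F^{n+1}$, the sum being over the integral closed $V$ of codimension $n$. Consequently $F^n$ is generated by the $[\mathcal O_V]$ with $V$ integral of codimension at least $n$.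

\textup{(ii)} $[V]\mapsto[\mathcal O_V]$ defines a homomorphism $\varphi:\mathrm{CH}^n(Y)\to F^n/F^{n+1}$.
\end{lemma}

\begin{proof}
(i) $\mathcal F$ has a finite filtration whose quotients $\mathcal F_j$ are coherent sheaves on integral closed subschemes $V_j$, of rank one at the generic point of $V_j$. If $V_j$ has codimension greater than $n$, then $[\mathcal F_j]\in F^{n+1}$. If it has codimension $n$, then $[\mathcal F_j]-[\mathcal O_{V_j}]$ vanishes at the generic point of $V_j$ and so lies in $F^{n+1}$ by localization. Each $V$ of codimension $n$ occurs $\operatorname{length}(\mathcal F_V)$ times. The last statement follows by descending induction on $n$.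

(ii) Let $Z$ be integral of codimension $n-1$ and $r\in k(Z)^*$. Let $I=\{a\in\mathcal O_Z:ar\in\mathcal O_Z\}$, a nonzero coherent ideal. Multiplication by $r$ is an isomorphism of $I$ onto $rI\subset\mathcal O_Z$, so $[\mathcal O_Z/I]=[\mathcal O_Z/rI]$. At a point of codimension one in $Z$, with local ring $\mathcal O$, write $r=a/b$ with $a,b\in\mathcal O$. Then $aI=b\cdot rI$. Computing the length of the quotient of $\mathcal O$ by this ideal in two ways gives
\[
\operatorname{ord}(a)+\operatorname{length}(\mathcal O/I)=\operatorname{ord}(b)+\operatorname{length}(\mathcal O/rI).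
\]
So $\operatorname{length}(\mathcal O/rI)-\operatorname{length}(\mathcal O/I)=\operatorname{ord}(r)$. By (i), the class of $\sum_V\operatorname{ord}_V(r)[\mathcal O_V]$ in $F^n/F^{n+1}$ is that of $[\mathcal O_Z/rI]-[\mathcal O_Z/I]=0$.
\end{proof}

We say that $z\in F^n$ \emph{has leading cycle} $c\in\mathrm{CH}^n$ if $z\equiv\varphi(c)$ modulo $F^{n+1}$.

\begin{lemma}\label{lem:rules}
\textup{(1)} Multiplication by $y\in K_0(Y)$ preserves $F^n$ and acts on $F^n/F^{n+1}$ as $\operatorname{rk}y$.

\textup{(2)} Flat pullback respects the filtrations and leading cycles. If $f$ is projective and flat with fibers of pure dimension $r$, then $f_*F^n\subset F^{n-r}$, and if $z\in F^n$ has leading cycle $c$, then $f_*z\in F^{n-r}$ has leading cycle $f_*c$.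

\textup{(3)} If $M$ is a line bundle and $z\in F^n$ has leading cycle $c$, then $([M]-1)z\in F^{n+1}$ has leading cycle $c_1(M)\cap c$.

\textup{(4)} On a base $B$, $c_1$ kills $F^2$, and $c_1([\mathcal O_V])=[V]$ for prime divisors $V$. So the leading cycle of $z\in F^1$ is $c_1(z)$, and $c_1(z)=0$ implies $z\in F^2$. For a line bundle $N$ and $z\in K_0(B)$, $c_1(([N]-1)z)=\operatorname{rk}(z)\,c_1(N)$.
\end{lemma}

\begin{proof}
(1) For a vector bundle $E$ of rank $e$, $[E|_V]-e[\mathcal O_V]$ vanishes at the generic point of $V$. Apply localization.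

(2) For pullback, $f^*[\mathcal O_V]=[\mathcal O_{f^{-1}V}]$; use Lemma \ref{lem:cycle}(i). For pushforward, let $V$ be integral of codimension $n$ with generic point $y$, and let $t=f(y)$. The class $f_*[\mathcal O_V]=\sum(-1)^q[R^qf_*\mathcal O_V]$ is supported on $f(V)$. Flatness gives $n=\operatorname{codim}f(V)+\dim\mathcal O_{f^{-1}(t),y}$, and the last term is at most $r$. So $\operatorname{codim}f(V)\ge n-r$. If equality holds, $y$ is a closed point of its fiber, so $V\to f(V)$ is generically finite. Then at $t$ the sheaves $R^qf_*\mathcal O_V$ vanish for $q>0$, and $f_*\mathcal O_V$ has length $\deg(V/f(V))$. If equality fails, then $f_*[\mathcal O_V]\in F^{n-r+1}$ and $f_*[V]=0$.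

(3) By (1), $[M]-1$ maps $F^{n+1}$ into $F^{n+2}$, so we may take $z=[\mathcal O_V]$. As $V$ is integral and quasi-projective, $M|_V\simeq\mathcal O_V(A_1-A_2)$ with $A_1,A_2$ effective Cartier divisors. Subtracting $[\mathcal O_V(-A_2)]$ from both terms, $([M]-1)[\mathcal O_V]=[\mathcal O_{A_1}(A_1-A_2)]-[\mathcal O_{A_2}]$, which has leading cycle $[A_1]-[A_2]=c_1(M)\cap[V]$.

(4) A sheaf with support $V$ of codimension at least $2$ has trivial determinant on $B\setminus V$, and $\operatorname{Pic}(B)=\operatorname{Pic}(B\setminus V)$. For a prime divisor, $[\mathcal O_V]=1-[\mathcal O(-V)]$. Since $F^1/F^2$ is generated by the $[\mathcal O_V]$, the statements on leading cycles follow. As $[N]-1\in F^1$ has leading cycle $c_1(N)$, the last formula follows from (1).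
\end{proof}

\subsection*{Evaluation}

Let $h:Y\to B$ and $L$ be as in Theorem B, and let $v_1,\dots,v_d$ be variables, standing for $[\ell_a]-1$ where the $\ell_a$ are formal line bundles with sum $\Omega$. A polynomial $\tau\in\mathbf Z[u,v_1,\dots,v_d]$ symmetric in the $v_a$ has a value $\mathrm{ev}(\tau)\in K_0(Y)$, given by the ring homomorphism with $u\mapsto[L]-1$ and $e_j(1+v_1,\dots,1+v_d)\mapsto[\Lambda^j\Omega]$. Degrees of such polynomials are total degrees in $u$ and the $v_a$. Put
\[
\Phi(\tau)=c_1h_*\mathrm{ev}(\tau)\in\operatorname{Pic}(B).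
\]

\begin{lemma}\label{lem:ev}
Suppose all monomials of $\tau$ have degree at least $n$, and let $\tau_n$ be the part of degree $n$. Then $\mathrm{ev}(\tau)\in F^n$, with leading cycle $\tau_n(x,y)$, where $y_1,\dots,y_d$ are the Chern roots of $\Omega$. Consequently $\Phi(\tau)=0$ if $n\ge d+2$, and $\Phi(\tau)=h_*(\tau_{d+1}(x,y))$ if $n=d+1$.
\end{lemma}

\begin{proof}
The individual $v_a$ have no meaning on $Y$, so we pass to the flag bundle $\varpi:\mathrm{Fl}\to Y$ of $\Omega$. It is an iterated projective bundle with successive line quotients $\ell_1,\dots,\ell_d$, so that $\varpi^*[\Omega]=\sum[\ell_a]$ and $\varpi^*\mathrm{ev}(\tau)=\tau(\varpi^*u,[\ell_a]-1)$. Let $\zeta=\prod_a([\ell_a]-1)^{d-a}$; its degree is the relative dimension $r$ of $\varpi$. Going up the tower of projective bundles, on Chow groups $\varpi_*(\prod_ac_1(\ell_a)^{d-a}\cap\varpi^*c)=c$.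

Let $\rho=\varpi_*\zeta$. By rules (3) and (2) of Lemma \ref{lem:rules}, $\rho$ has leading cycle $[Y]\in\mathrm{CH}^0(Y)$, so it has rank $1$. Thus $\rho-1\in F^1$ is nilpotent by (1), $\rho$ is invertible, and $\rho^{-1}$ acts as the identity on each $F^n/F^{n+1}$. By the projection formula,
\begin{equation}\label{eq:rho}
\varpi_*(\zeta\cdot\varpi^*z)=\rho z\qquad(z\in K_0(Y)).
\end{equation}
By (3), $\zeta\,\varpi^*\mathrm{ev}(\tau)\in F^{n+r}$ has leading cycle $\prod_ac_1(\ell_a)^{d-a}\cap\varpi^*\tau_n(x,y)$. By (2), $\rho\,\mathrm{ev}(\tau)\in F^n$ has leading cycle $\tau_n(x,y)$, and so has $\mathrm{ev}(\tau)$. The last sentence follows from (2) and (4).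
\end{proof}

Formula \eqref{eq:rho} also shows that $\varpi^*$ is injective on $K_0$. For a prime $p$ let
\[
\Lambda=\mathbf Z_{(p)}[[u,v_1,\dots,v_d]]^{\mathrm{Sym}(v)} .
\]
By Lemma \ref{lem:ev}, $\mathrm{ev}$ kills polynomials whose monomials all have degree greater than $\dim Y$. So $\mathrm{ev}$ and $\Phi$ extend, by truncation, to $\mathrm{ev}:\Lambda\to K_0(Y)_{(p)}$ and $\Phi:\Lambda\to\operatorname{Pic}(B)_{(p)}$, and $\Phi$ kills series all of whose terms have degree at least $d+2$.

\section{Adams operations and duality}\label{sec:operations}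

Recall that $\psi^k$ is the natural ring endomorphism of $K_0$ with $\psi^k[\ell]=[\ell]^k$ for line bundles. Let $\theta^k$ be the multiplicative class (sums of bundles go to products) with $\theta^k(\ell)=1+\ell+\dots+\ell^{k-1}$ for line bundles. The element $\theta^k(\Omega)$ is $k^d$ plus a nilpotent, hence invertible in $K_0(Y)[1/k]$. The Adams--Riemann--Roch theorem \cite[Ch.\ V, Thm.\ 7.6]{FultonLang}, applied to each connected component of $Y$, states that
\[
\psi^k(h_*z)=h_*\big(\theta^k(\Omega)^{-1}\psi^kz\big)\quad\text{in }K_0(B)[1/k].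
\]
By the splitting principle $c_1(\psi^kz)=k\,c_1(z)$. On symmetric series let $\psi^k$ act by $u\mapsto(1+u)^k-1$, $v_a\mapsto(1+v_a)^k-1$, and put
\[
\theta_k=\prod_{a=1}^d\frac{(1+v_a)^k-1}{v_a},\qquad A_kf=k^{-1}\theta_k^{-1}\psi^kf .
\]
Pulling back to $\mathrm{Fl}$, where $1+v_a$ becomes $[\ell_a]$, we see that $\psi^k\mathrm{ev}(\tau)=\mathrm{ev}(\psi^k\tau)$ and $\theta^k(\Omega)=\mathrm{ev}(\theta_k)$. If $p\nmid k$, then $\theta_k$ has constant term $k^d$ and is a unit of $\Lambda$. Applying $k^{-1}c_1$ to the theorem we obtain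
\begin{equation}\label{eq:ARR}
\Phi\big((A_k-1)f\big)=0\quad\text{in }\operatorname{Pic}(B)_{(p)}\qquad(f\in\Lambda,\ p\nmid k).
\end{equation}

So every $f$ and every $k$ prime to $p$ give a relation among classes of direct images with no loss of $p$-torsion. The task is to choose $f$ and $k$ so that this relation is \eqref{eq:thmB}.

\begin{example}[Curves]\label{ex:curves}
Let $d=1$ and $i=1$, so $m=1$, $D_1=2$ and $2\log(1+u)\equiv2u-u^2$ through degree $2$. As $2\,\mathrm{Td}_1(\Omega^*)=-K$ with $K=c_1(\Omega)$, identity \eqref{eq:thmB} reads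
\[
b:=2a_1-a_2+h_*(xK)=0 .
\]
There is one variable $v=[\Omega]-1$. Let us apply $A_k$ to $f=u$, modulo degree $3$. We have $\theta_k\equiv k\big(1+\tfrac{k-1}2v\big)$ modulo degree $2$ and $\psi^ku\equiv k\big(u+\tfrac{k-1}2u^2\big)$ modulo degree $3$. So
\[
(A_k-1)u\equiv\frac1k\Big(u+\frac{k-1}2(u^2-uv)\Big)-u=-\frac{k-1}{2k}\,(2u-u^2+uv).
\]
By Lemma \ref{lem:ev}, $\Phi(uv)=h_*(xK)$, and the terms of degree at least $3$ do not contribute. Hence $\frac{k-1}{2k}\,b=0$ in $\operatorname{Pic}(B)[1/k]$. The number $\frac{k-1}{2k}$ decides everything. For $k=3$ it is $\frac13$, so $b=0$ in $\operatorname{Pic}(B)[1/3]$. For $k=2$ it is $\frac14$, so $b=0$ in $\operatorname{Pic}(B)[1/2]$. Thus $b$ is killed by a power of $3$ and by a power of $2$, and $b=0$.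

At the prime $2$ only odd $k$ are allowed, so the factor $k-1$ is even and cannot be inverted. The coefficient $D_1=2$ pays for this: it is $\frac{k-1}2$ that has to be a unit at $2$, and for $k=3$ it is.
\end{example}

We shall also need Grothendieck duality for $h$. It gives $(-1)^dh_*(z^\vee\omega)=(h_*z)^\vee$, where $z\mapsto z^\vee$ is the involution dualizing vector bundles. Hence
\begin{equation}\label{eq:duality}
c_1h_*(z^\vee\omega)=(-1)^{d+1}c_1h_*(z).
\end{equation}

\section{The Adams argument}\label{sec:adams}

\subsection{Diagonalizing $A_k$}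

Over $\mathbf Q$ the operator $\psi^k$ is diagonal in logarithmic variables. Put
\[
\alpha=\log(1+u),\qquad\beta_a=\log(1+v_a),\qquad
\mathcal T=\prod_a\frac{\log(1+v_a)}{v_a}=\prod_a\frac{\beta_a}{e^{\beta_a}-1}=\sum_j\mathrm{Td}_j,
\]
with $\mathrm{Td}_j$ homogeneous of degree $j$ in the $\beta_a$. The Chern roots of $\Omega^*$ are $-y_a$, and $\frac{-y}{1-e^{y}}=\frac y{e^y-1}$. So these are the Todd polynomials of $\Omega^*$, written in the roots of $\Omega$. Call \emph{weight} the degree in $\alpha,\beta_a$. On forms of weight $w$, $\psi^k$ acts as $k^w$, and a series has only terms of degree at least $n$ if and only if it has only terms of weight at least $n$. Moreover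
\[
\psi^k\mathcal T=\prod_a\frac{k\beta_a}{(1+v_a)^k-1}=k^d\theta_k^{-1}\mathcal T,
\]
and therefore
\begin{equation}\label{eq:diagonal}
\mathcal T\cdot A_kf=k^{-d-1}\psi^k(\mathcal Tf).
\end{equation}
So, conjugated by multiplication by $\mathcal T$, the operator $A_k-1$ acts on forms of weight $d+1-s$ as $k^{-s}-1$. It kills weight $d+1$, and below that weight it is invertible over $\mathbf Q$ if $k\ge2$.

Let $m+i=d+1$ and decompose $\mathcal T\alpha^m=\sum_j\alpha^m\mathrm{Td}_j$. The terms with $j<i$ have weight less than $d+1$; up to the factor $\mathcal T$ they lie in the image of $A_k-1$, so \eqref{eq:ARR} removes them. The term $j=i$ has weight $d+1$, is exactly the Riemann--Roch term, and remains. The terms with $j>i$ are killed by $\Phi$. Two things introduce denominators: dividing by $k^{-s}-1$, and expressing $\alpha$ and $\mathrm{Td}_j$ in $u$ and $v_a$. To absorb both, we multiply by an integer $D$.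

\subsection{Counting denominators}

Fix a prime $p$, and let $v_p$ be the $p$-adic valuation.

\begin{lemma}\label{lem:denominators}
Let $m,j\ge0$. For $e\ge0$, the coefficients in degree $m+e$ of $\alpha^m$, $\alpha^m\mathrm{Td}_j$ and $\alpha^m\mathcal T^{-1}\mathrm{Td}_j$, as series in $u,v_1,\dots,v_d$, have $v_p\ge-\lfloor e/(p-1)\rfloor$.
\end{lemma}

\begin{proof}
Let $W\subset\mathbf Q[[u,v_1,\dots,v_d]]$ be the set of series whose coefficients in degree $n$ have $v_p\ge-n/(p-1)$, for all $n$. It is a ring, and it contains the inverses of its elements with constant term $1$. If $v_p(n+1)=a$ then $n\ge p^a-1\ge a(p-1)$, so $v_p(n+1)\le n/(p-1)$, and $W$ contains $\log(1+u)/u$ and $\log(1+v_a)/v_a$. Hence it contains $\mathcal T^{\pm1}$.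

In one variable $\beta$, the series $(e^\beta-1)/\beta$ has coefficients $1/(n+1)!$, and $v_p((n+1)!)\le n/(p-1)$ by Legendre's formula. The same closure properties, in the variables $\beta_a$, show that the form $\mathrm{Td}_j$ has coefficients with $v_p\ge-j/(p-1)$. Substituting $\beta_a=v_a\cdot\frac{\log(1+v_a)}{v_a}$ gives $\mathrm{Td}_j\in W$. Since $\alpha^m\in u^mW$, all three series lie in $u^mW$, and valuations are integers.
\end{proof}

Let $k_2=3$, and for odd $p$ let $k_p>0$ be a primitive root modulo $p^2$. Put
\[
\varepsilon_p(i)=\Big\lfloor\frac{i-1}{p-1}\Big\rfloor+\max_{1\le s\le i}v_p(k_p^s-1)\qquad(i\ge1).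
\]
The first term bounds the denominators of Lemma \ref{lem:denominators} for $e\le i-1$, the second those from dividing by $k_p^{-s}-1$. In particular
\begin{equation}\label{eq:floor}
\lfloor i/(p-1)\rfloor\le\varepsilon_p(i).
\end{equation}
Indeed, the floors of $\frac i{p-1}$ and $\frac{i-1}{p-1}$ differ only if $(p-1)\mid i$; then they differ by $1$, and $p\mid k_p^i-1$.

\begin{proposition}\label{prop:adams}
Let $m\ge0$, $i\ge1$, $m+i=d+1$, and let $D$ be an integer with $v_p(D)\ge\varepsilon_p(i)$. Then $D\alpha^m$ and $D\alpha^m\mathrm{Td}_i$ have $p$-integral coefficients in $u,v_a$ through degree $d+1$, and in $\operatorname{Pic}(B)_{(p)}$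
\[
\Phi(D\alpha^m)=\Phi(D\alpha^m\mathrm{Td}_i)=h_*\big(x^m\cap D\,\mathrm{Td}_i(\Omega^*)\big).
\]
\textup{(}Here $\Phi$ is applied to the truncations at degree $d+1$.\textup{)}
\end{proposition}

\begin{proof}
Integrality through degree $m+i=d+1$ is Lemma \ref{lem:denominators} with $e\le i$, together with \eqref{eq:floor}. The series $D\alpha^m\mathrm{Td}_i$ starts in degree $d+1$, so the second equality is Lemma \ref{lem:ev}.

For the first equality write $k=k_p$ and
\[
f=\sum_{j=0}^{i-1}\frac D{k^{j-i}-1}\,\alpha^m\,\mathcal T^{-1}\mathrm{Td}_j .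
\]
In degrees at most $d=m+(i-1)$ the series $f$ is $p$-integral, by Lemma \ref{lem:denominators} with $e\le i-1$, the equality $v_p(k^{-s}-1)=v_p(k^s-1)$ for $s=i-j$, and the hypothesis on $D$. Let $f_0\in\Lambda$ be the part of $f$ of degree at most $d$. We may replace $f$ by $f_0$: on series starting in degree $d+1$, $A_k$ is the identity modulo degree $d+2$, the factor being $k^{-1}k^{-d}k^{d+1}=1$. So
\[
(A_k-1)f_0\equiv(A_k-1)f\pmod{\text{degree}\ge d+2}.
\]
The form $\alpha^m\mathrm{Td}_j$ has weight $m+j=d+1-(i-j)$, so \eqref{eq:diagonal} gives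
\[
\mathcal T\,(A_k-1)f=\sum_{j<i}\frac{D\,(k^{j-i}-1)}{k^{j-i}-1}\,\alpha^m\mathrm{Td}_j=\sum_{j<i}D\alpha^m\mathrm{Td}_j .
\]
On the other hand put $E=D\alpha^m-D\alpha^m\mathrm{Td}_i$. As $\alpha^m\mathrm{Td}_i$ starts in degree $d+1$ and $\mathcal T$ has constant term $1$,
\[
\mathcal TE\equiv D\alpha^m\sum_{j\le i}\mathrm{Td}_j-D\alpha^m\mathrm{Td}_i=\sum_{j<i}D\alpha^m\mathrm{Td}_j\pmod{\text{degree}\ge d+2}.
\]
Dividing by $\mathcal T$, we get $E\equiv(A_k-1)f_0$ modulo degree $d+2$. Both sides are $p$-integral through degree $d+1$, so $\Phi(E)=0$ by \eqref{eq:ARR}.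
\end{proof}

\begin{lemma}\label{lem:count}
Let $m,i\ge1$ and $D=\prod_{j=m+1}^{m+i}j!$. Then $v_p(D)\ge\varepsilon_p(i)$ for every prime $p$, except when $(p,m,i)=(2,1,2)$.
\end{lemma}

\begin{proof}
Since $m\ge1$, $v_p(D)\ge\sum_{j=2}^{i+1}v_p(j!)$.

\emph{Let $p$ be odd.} As $k_p$ is a primitive root modulo $p^2$, $v_p(k_p^s-1)$ is $0$ if $(p-1)\nmid s$ and $1+v_p(s)$ otherwise. If $i<p-1$, then $\varepsilon_p(i)=0$. Let $i=p-1+t$ with $t\ge0$. Then $v_p(D)\ge\#\{j:p\le j\le i+1\}=t+1$. On the other side, $\lfloor\frac{i-1}{p-1}\rfloor=\lceil\frac t{p-1}\rceil$, and the $s\le i$ divisible by $p-1$ are $s=(p-1)q$ with $1\le q\le1+\lfloor\frac t{p-1}\rfloor$. Hence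
\[
\varepsilon_p(i)\le\Big\lceil\frac t{p-1}\Big\rceil+1+\Big\lfloor\log_p\Big(1+\Big\lfloor\frac t{p-1}\Big\rfloor\Big)\Big\rfloor\le\lceil t/2\rceil+1+\lfloor t/2\rfloor=t+1,
\]
using $p-1\ge2$ and $\log_p(1+q)\le q$ for integers $q\ge0$.

\emph{Let $p=2$.} Here $v_2(3^s-1)$ is $1$ for odd $s$ and $2+v_2(s)$ for even $s$. So $\varepsilon_2(1)=1$ and $\varepsilon_2(i)=i+1+\lfloor\log_2i\rfloor$ for $i\ge2$. We go through the values of $i$, by induction from $i=3$ on.
\begin{itemize}
\item $i=1$: $v_2((m+1)!)\ge1=\varepsilon_2(1)$.
\item $i=2$ and $m\ge2$: $v_2((m+1)!\,(m+2)!)\ge v_2(3!\,4!)=4=\varepsilon_2(2)$.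
\item $i=3$: $v_2(2!\,3!\,4!)=5=\varepsilon_2(3)$.
\item From $i\ge3$ to $i+1$: $\sum_{j=2}^{i+1}v_2(j!)$ increases by $v_2((i+2)!)\ge3$, and $\varepsilon_2$ by at most $2$.\qedhere
\end{itemize}
\end{proof}

\begin{proof}[Proof of Theorem B for $(d,i)\ne(2,2)$]
Integrality is Lemma \ref{lem:binomial}. If $i=0$, then $D_0=1$ and $\log(1+u)^{d+1}\equiv u^{d+1}$ modulo degree $d+2$, so \eqref{eq:thmB} is Lemma \ref{lem:ev}. If $i\ge1$, then $D_i=\prod_{j=m+1}^{m+i}j!$ with $m\ge1$. By Lemma \ref{lem:count}, Proposition \ref{prop:adams} applies with $D=D_i$ for every prime $p$, unless $(m,i)=(1,2)$, that is, $(d,i)=(2,2)$. Since $D_i\mathrm{Td}_i=(D_iN_i)T_i$ with $D_iN_i\in\mathbf Z$, the two sides of \eqref{eq:thmB} agree in every $\operatorname{Pic}(B)_{(p)}$. An element of an abelian group that vanishes in all these localizations is zero.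
\end{proof}

\begin{remark}\label{rem:integer}
If $N_iT_i$ is written in lowest terms, so that the coefficients of $T_i$ have no common factor, the argument also shows that $D_iN_i$ is an integer. Let $i\ge1$. By the proof of Lemma \ref{lem:denominators}, $D_i\mathrm{Td}_i$ is a symmetric polynomial in the roots whose coefficients have $v_p\ge v_p(D_i)-\lfloor i/(p-1)\rfloor$. This is nonnegative by \eqref{eq:floor} and Lemma \ref{lem:count}; for $(p,m,i)=(2,1,2)$ it is $2-2=0$. So $D_iN_iT_i$ has integral coefficients in the Chern classes.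
\end{remark}

\section{Mumford's relation}\label{sec:mumford}

Let $d=i=2$, so that $m=1$ and $D_2=2!\,3!=12$. At $p=2$ Proposition \ref{prop:adams} requires $v_2(D)\ge\varepsilon_2(2)=4$, whereas $v_2(12)=2$. With $D=48$ it proves four times the identity we want. To gain the missing factor $4$ we shall write $L$, in a universal family, as $\mathcal O(C)$ for a family of smooth curves $C$. Then $[L]-1$ is the direct image of the class of the normal bundle of $C$, and the problem moves to relative dimension one. There we need the analogous formula with $m=0$, which is Mumford's relation below. Proposition \ref{prop:adams} again gives only four times this relation. But for curves there is a universal base, and its topology supplies the rest.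

\begin{theorem}[Mumford]\label{thm:mumford}
Let $g:C\to U$ be smooth projective over a base $U$, with geometrically connected fibers of dimension $1$ and genus $\gamma\ge3$, and let $\omega_g=\Omega^1_{C/U}$. Then, with $g_*$ the derived direct image,
\[
12\,c_1(g_*\mathcal O_C)=g_*(c_1(\omega_g)^2)\quad\text{in }\operatorname{Pic}(U).
\]
\end{theorem}

This is due to Mumford \cite[\S5]{Mumford}; see also \cite{Deligne} and \cite[\S2]{MoretBailly}. We include a proof, in four steps.

\subsubsection*{Step 1: four times the relation}

Let $c(C/U)=12\,c_1(g_*\mathcal O_C)-g_*(c_1(\omega_g)^2)$. Apply Proposition \ref{prop:adams} with $d=1$, $m=0$, $i=2$ and $D=48=2^4\cdot3$. We have $\varepsilon_2(2)=4$, $\varepsilon_3(2)=1$ and $\varepsilon_p(2)=0$ for $p\ge5$, so all primes are allowed. For $d=1$, $\mathrm{Td}_2(\Omega^*)=\frac1{12}c_1(\omega_g)^2$. So $48\,c_1(g_*\mathcal O_C)=4\,g_*(c_1(\omega_g)^2)$, that is,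
\[
4\,c(C/U)=0 .
\]
By Lemma \ref{lem:ev}, $g_*(c_1(\omega_g)^2)=c_1g_*(([\omega_g]-1)^2)$. So $c(C/U)$ is the class of
\[
\mathcal N=(\det\mathbf Rg_*\mathcal O_C)^{12}\otimes\big(\det\mathbf Rg_*\omega_g^2\otimes(\det\mathbf Rg_*\omega_g)^{-2}\otimes\det\mathbf Rg_*\mathcal O_C\big)^{-1}.
\]
This line bundle is functorial for isomorphisms of curves and commutes with arbitrary base change, which a formula in terms of cycles would not show.

\subsubsection*{Step 2: reduction to one base}

Let $e=5\gamma-5$, the rank of $g_*\omega_g^3$. Let $H$ be the scheme over $\mathbf Z$ representing the functor of curves $C\to U$ as in the theorem, over arbitrary schemes $U$, together with an isomorphism $\mathbf P(g_*\omega_g^3)\simeq\mathbf P^{e-1}_U$. By Deligne and Mumford \cite{DeligneMumford}, $H$ is quasi-projective and smooth over $\mathbf Z$, with geometrically irreducible fibers. So $H$ is regular, and it is irreducible because it is flat over $\mathbf Z$ with irreducible generic fiber. In particular $H$ is a base.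

Given $C\to U$ as in the theorem, $V=g_*\omega_g^3$ is a vector bundle of rank $e$ commuting with base change. Let $\mathrm{Fr}\to U$ be the $\mathrm{PGL}_e$-torsor of projective frames of $V$. It is the complement, in the bundle $\mathbf P$ of lines in $\mathcal Hom(\mathcal O_U^e,V)$, of the divisor $\det=0$; in particular it is a base. This divisor is prime, because it is flat over $U$ and the determinant of a generic matrix is irreducible over every field. Its class is $e\,\xi$ plus a class from $U$, where $\xi=c_1(\mathcal O_{\mathbf P}(1))$, and it generates the kernel of $\operatorname{Pic}(\mathbf P)\to\operatorname{Pic}(\mathrm{Fr})$. As $\operatorname{Pic}(\mathbf P)=\operatorname{Pic}(U)\oplus\mathbf Z\xi$, no nonzero multiple of this class lies in $\operatorname{Pic}(U)$. So $\operatorname{Pic}(U)\to\operatorname{Pic}(\mathrm{Fr})$ is injective. The curve $C\times_U\mathrm{Fr}$ is the pullback of the universal curve by a morphism $\mathrm{Fr}\to H$. Hence it suffices to show that $\mathcal N$ is trivial for the universal curve over $H$. From now on $\mathcal N$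 denotes this line bundle on $H$.

\subsubsection*{Step 3: over $\mathbf C$}

Let $\mathbb G=\mathrm{PGL}_e$ over $\mathbf C$, acting on $H_{\mathbf C}$ by changing the frame, and let $\Gamma$ be the mapping class group of genus $\gamma$. Over Teichm\"uller space, which is contractible, let $\widetilde H$ be the bundle of projective frames of the tricanonical bundle. Topologically it is the product of a contractible space with $\mathbb G(\mathbf C)$, so it is connected. The map $\widetilde H\to H(\mathbf C)$ forgetting the marking is a Galois covering with group $\Gamma$: a curve with a projective frame has no nontrivial automorphisms, so the fiber is the set of markings, a $\Gamma$-torsor. Hence the sequence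
\begin{equation}\label{eq:pi1}
\pi_1(\mathbb G)\to\pi_1(H(\mathbf C))\to\Gamma\to1
\end{equation}
is exact, the first map being induced by an orbit map. Here $\pi_1(\mathbb G)=\mathbf Z/e$, and $\Gamma$ is perfect because $\gamma\ge3$, by a theorem of Powell. So $H_1(H(\mathbf C),\mathbf Z)$ is a quotient of $\mathbf Z/e$, hence finite.

\emph{\textup{(i)} $\mathcal O(H_{\mathbf C})^*=\mathbf C^*$.} Let $f$ be a unit. Since $\operatorname{Hom}(\pi_1(H(\mathbf C)),\mathbf Z)=0$, $f$ has a holomorphic logarithm. So for each $n\ge1$ the \'etale cover $z^n=f$ is analytically trivial. It is then algebraically trivial, because algebraic and analytic connected components agree, and $f$ is an $n$-th power in $\mathcal O(H_{\mathbf C})^*$. By Rosenlicht, $\mathcal O(H_{\mathbf C})^*/\mathbf C^*$ is a finitely generated free group. An element divisible by all $n$ is trivial there, so $f$ is constant.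

\emph{\textup{(ii)} $\mathcal N_{\mathbf C}$ is trivial.} By Step 1 applied to $H$, there is a trivialization $s$ of $\mathcal N^4$ on $H_{\mathbf C}$. The action of $\mathbb G$ does not change the underlying curve, so $\mathcal N$ is $\mathbb G$-equivariant by functoriality. Comparing the pullbacks of $s$ by the action and by the projection $\mathbb G\times H_{\mathbf C}\to H_{\mathbf C}$ gives a unit on $\mathbb G\times H_{\mathbf C}$. By Rosenlicht it is a product of units on the factors, hence constant by (i) and $\mathcal O(\mathbb G)^*=\mathbf C^*$. It is $1$ on $\{1\}\times H_{\mathbf C}$, so $s$ is invariant. Pulled back by an orbit map $\mathbb G\to H_{\mathbf C}$, the universal curve is constant, $\mathcal N$ is the trivial bundle with fiber a fixed line, and $s$ is constant. Hence the $\mu_4$-torsor $\{t\in\mathcal N:t^4=s\}$ is trivial on orbits. Its monodromy $\pi_1(H(\mathbf C))\to\mu_4$ kills the image of $\pi_1(\mathbb G)$, so by \eqref{eq:pi1} it factors through the perfect group $\Gamma$ and is trivial. The torsor is trivial analytically, hence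 algebraically as in (i), and a section of it trivializes $\mathcal N_{\mathbf C}$.

\subsubsection*{Step 4: over $\mathbf Q$ and over $\mathbf Z$}

By (i) the trivializing sections of $\mathcal N_{\mathbf C}$, together with $0$, form a line in $H^0(H_{\mathbf C},\mathcal N)=H^0(H_{\mathbf Q},\mathcal N)\otimes_{\mathbf Q}\mathbf C$. This line is stable under $\operatorname{Aut}(\mathbf C/\mathbf Q)$. A vector on it with one coordinate equal to $1$, with respect to a $\mathbf Q$-basis of $H^0(H_{\mathbf Q},\mathcal N)$, is fixed by $\operatorname{Aut}(\mathbf C/\mathbf Q)$, so its coordinates are in $\mathbf Q$. This section trivializes $\mathcal N_{\mathbf Q}$. The kernel of $\operatorname{Pic}(H)\to\operatorname{Pic}(H_{\mathbf Q})$ is generated by the prime divisors of $H$ contained in the fibers $H_{\mathbf F_p}$. These fibers are reduced and irreducible, so such a divisor is the principal divisor $\operatorname{div}(p)$. Hence $\mathcal N$ is trivial on $H$. This proves Theorem \ref{thm:mumford}. \qed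

\section{Families of surfaces}\label{sec:surfaces}

Let $d=2$, $i=2$. Then $12\log(1+u)\equiv12u-6u^2+4u^3$ modulo degree $4$, and $12\,\mathrm{Td}_2(\Omega^*)=K^2+c_2$ with $K=c_1(\Omega)$ and $c_2=c_2(\Omega)$. What remains of Theorem B is
\begin{equation}\label{eq:surface}
12a_1-6a_2+4a_3=h_*\big(x(K^2+c_2)\big)\quad\text{in }\operatorname{Pic}(B).
\end{equation}

\subsection{Reduction to geometrically connected fibers}

Let $Y\xrightarrow{h_1}B_1\xrightarrow{\,\sigma\,}B$ be the Stein factorization of $h$. As $h$ is smooth and proper, $\sigma$ is finite \'etale. So $h_1$ is smooth, $\Omega_{Y/B}=\Omega_{Y/B_1}$, and the connected components $B_c$ of $B_1$ are bases. Let $z\in K_0(Y)$ be the value under $\mathrm{ev}$ of $12u-6u^2+4u^3-u(e_1(v)^2+e_2(v))$. By Lemma \ref{lem:ev}, \eqref{eq:surface} for $h$ says $c_1(h_*z)=0$, and \eqref{eq:surface} for $h_1$ says $c_1(h_{1*}z)=0$ on each $B_c$. Assume the latter.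

On $B_c$ the rank of $h_{1*}z$ is computed by Riemann--Roch on a fiber, where terms of degree $3$ do not contribute:
\[
r_c=12\cdot\frac{x^2-xK}2-6x^2=-6\,(x\cdot K),
\]
which is even. By Lemma \ref{lem:rules}(4), $h_{1*}z-r_c\in F^2K_0(B_c)$, and $\sigma_*$ preserves $F^2$ by Lemma \ref{lem:rules}(2). So $c_1(h_*z)=\sum_cr_c\,c_1(\sigma_{c*}\mathcal O_{B_c})$, where $\sigma_c=\sigma|_{B_c}$. The trace form of a finite \'etale cover is nondegenerate, so $2\,c_1(\sigma_{c*}\mathcal O_{B_c})=0$. As $r_c$ is even, $c_1(h_*z)=0$.

\emph{From now on $h$ has geometrically connected, hence geometrically integral, fibers.} In particular $Y$ is irreducible.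

\subsection{The defect $Q$ of Riemann--Roch}

For a base $B'$ smooth over $B$ and a line bundle $M$ on $Y_{B'}=Y\times_BB'$ with $x=c_1(M)$, let
\[
Q_{B'}(M)=12\,c_1h_*([M]-1)-h_*\big(2x^3-3x^2K+x(K^2+c_2)\big)\in\operatorname{Pic}(B'),
\]
where $h$, $\omega$, $K$ and $c_2$ also denote their base changes. This is the difference of the two sides of $12$ times the Riemann--Roch formula. It satisfies three rules.

(a) \emph{$Q_{B'}$ is a homomorphism.} Let $x_1,x_2$ be the classes of $M_1,M_2$, let $z=([M_1]-1)([M_2]-1)$ and $A=c_1h_*(z)$. Since $[M^{-1}]-1=-([M]-1)[M^{-1}]$,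
\[
z^\vee\omega=z\,[M_1^{-1}M_2^{-1}\omega]=z+z\,\big([M_1^{-1}M_2^{-1}\omega]-1\big).
\]
By \eqref{eq:duality} with $d=2$ and Lemma \ref{lem:rules}(3),(2),(4), this gives $-A=A+h_*(x_1x_2(K-x_1-x_2))$, that is,
\begin{equation}\label{eq:2A}
2A=h_*\big(x_1x_2(x_1+x_2-K)\big).
\end{equation}
As $[M_1M_2]-1=([M_1]-1)+([M_2]-1)+z$, it follows that
\[
Q(M_1M_2)-Q(M_1)-Q(M_2)=12A-h_*\big(6x_1x_2(x_1+x_2)-6x_1x_2K\big)=0 .
\]

(b) \emph{$Q_{B'}(h^*N)=0$ for $N\in\operatorname{Pic}(B')$.} Let $\chi(\mathcal O)$ be the Euler characteristic of the structure sheaf of a fiber. By the projection formula and Lemma \ref{lem:rules}(4), $c_1h_*([h^*N]-1)=\chi(\mathcal O)\,c_1(N)$. The terms in $x^3$ and $x^2K$ push forward to $0$, since $h_*[Y_{B'}]$ and $h_*(K)$ lie in Chow groups of negative codimension. By Noether's formula on the generic fiber, $h_*(x(K^2+c_2))=12\,\chi(\mathcal O)\,c_1(N)$.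

(c) \emph{$Q$ commutes with pullback along smooth morphisms of bases.} The complex $\mathbf Rh_*$ commutes with flat base change, and so do Chern classes and proper pushforward of cycles.

\subsection{The universal divisor}

The idea is to prove that $Q$ vanishes after pullback to the space $P$ of divisors in the linear systems of $L$. There $L$, twisted by a line bundle from $P$, has a canonical section. Where its divisor is a smooth curve, Mumford's relation applies; what happens over the discriminant is controlled by the known structure of $\operatorname{Pic}(P)$.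

\begin{proposition}\label{prop:Q}
$Q_B(L)=0$ for every line bundle $L$ on $Y$.
\end{proposition}

\begin{proof}
Let $A$ be an $h$-ample line bundle. By (a) and $L=(L\otimes A^n)\otimes(A^n)^{-1}$, $n\gg0$, we may assume that
\begin{itemize}
\item $L$ is $h$-very ample and embeds $Y$ into the projective bundle defined by $V=h_*L$;
\item $R^qh_*L=0=R^qh_*(L\otimes\omega)$ for $q>0$, hence the corresponding cohomology vanishes on all fibers, and $V$ is locally free and commutes with base change;
\item $L_t^2+L_tK_t\ge4$ on the fibers $Y_t$.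
\end{itemize}
As the fibers are surfaces, $\operatorname{rk}V\ge3$.

\emph{Construction.} Let $q:P\to B$ be the projective bundle of lines in $V$. It is a base, with $\operatorname{Pic}(P)=q^*\operatorname{Pic}(B)\oplus\mathbf Z\xi$, $\xi=c_1(\mathcal O_P(1))$, and $q^*$ injective. The inclusion $\mathcal O_P(-1)\subset q^*V$ gives a section of the line bundle $\widetilde L=L_P\otimes h_P^*\mathcal O_P(1)$ on $Y_P$. Let $\mathcal C\subset Y_P$ be its zero scheme. The section is nonzero on every fiber of $h_P$, and the fibers are integral. So $\mathcal C$ is a relative effective Cartier divisor, flat over $P$. Let $g:\mathcal C\to P$ be the projection.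

\emph{The discriminant.} Let $J$ be the bundle of relative first-order principal parts of $L$, of rank $3$. Its fiber at a geometric point $y$ of $Y_t$ is $L_t/\mathfrak m_y^2L_t$. By the Jacobian criterion, $g$ fails to be smooth exactly at the points $(y,[s])$ for which $s$ maps to $0$ in $L_t/\mathfrak m_y^2L_t$. Since $L_t$ is very ample and $V_t=H^0(Y_t,L_t)$, the map $h^*V\to J$ is surjective. So the nonsmooth locus $\mathrm{Crit}$ is the bundle of lines in $\ker(h^*V\to J)$; it is empty or a projective bundle over the irreducible scheme $Y$. For $t\in B$, if nonempty,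
\[
\dim\mathrm{Crit}_t=2+(\operatorname{rk}V-3)-1<\operatorname{rk}V-1=\dim P_t .
\]
Hence $\Sigma=g(\mathrm{Crit})$, with its reduced structure, is a proper closed subset of $P$, and it is empty or irreducible and dominating $B$. If $\Sigma$ is a divisor, its generic fiber over $B$ is a nonempty prime divisor in a projective space, so
\begin{equation}\label{eq:Sigma}
[\Sigma]=\ell\,\xi+q^*\nu\quad\text{with }\ell>0,\ \nu\in\operatorname{Pic}(B).
\end{equation}
Let $U=P\setminus\Sigma$, a base smooth over $B$, and let $C=\mathcal C_U$.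

\emph{$Q_U(\widetilde L)=0$.} Over $U$, $g:C\to U$ is smooth and projective of relative dimension $1$. Its fibers are nonempty, since $L_t$ is ample and so not trivial. They are geometrically connected, since $H^1(Y_t,L_t^{-1})\simeq H^1(Y_t,L_t\otimes\omega_t)^\vee=0$. Their genus is $1+\frac12(L_t^2+L_tK_t)\ge3$. So Theorem \ref{thm:mumford} applies to $g$. Let $\iota:C\to Y_U$ be the inclusion, $N=\iota^*\widetilde L$ its normal bundle, $n=c_1(N)$, $\kappa=c_1(\omega_g)$, and write $K$ also for $\iota^*K$. The exact sequence $0\to N^{-1}\to\iota^*\Omega\to\Omega^1_{C/U}\to0$ gives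
\[
\kappa=K+n,\qquad\iota^*c_2=-n\kappa .
\]
From $0\to\mathcal O\to\widetilde L\to\iota_*N\to0$ we get $c_1h_*([\widetilde L]-1)=c_1g_*[N]$. To compute this, use \eqref{eq:duality} with $d=1$ and $z=[N]-1$. Since
\[
([N^{-1}]-1)[\omega_g]=-([N]-1)-([N]-1)([N^{-1}\omega_g]-1),
\]
we find $c_1g_*([N]-1)=-c_1g_*([N]-1)-g_*(n(\kappa-n))$, that is, $2\,c_1g_*([N]-1)=g_*(n(n-\kappa))$. Together with Theorem \ref{thm:mumford},
\[
12\,c_1g_*[N]=g_*\big(\kappa^2+6n(n-\kappa)\big)=g_*\big((K+n)^2-6nK\big)=g_*(K^2-4nK+n^2).
\]
On the other side, with $x=c_1(\widetilde L)$, the relation $x\cap[Y_U]=[C]$ gives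
\[
h_*\big(2x^3-3x^2K+x(K^2+c_2)\big)=g_*\big(2n^2-3nK+K^2-n(K+n)\big)=g_*(K^2-4nK+n^2).
\]
The two agree, so $Q_U(\widetilde L)=0$.

\emph{Conclusion.} By (a), (b) and (c), $Q_P(\widetilde L)=q^*Q_B(L)$, and this class restricts to $0$ on $U$. If $\Sigma$ is empty or of codimension at least $2$, then $q^*Q_B(L)=0$. Otherwise $q^*Q_B(L)=r[\Sigma]=r\ell\,\xi+r\,q^*\nu$ for some $r\in\mathbf Z$, by \eqref{eq:Sigma}. The left side has no $\xi$-component and $\ell>0$, so $r=0$ and again $q^*Q_B(L)=0$. As $q^*$ is injective, $Q_B(L)=0$.
\end{proof}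

\begin{proof}[Proof of \eqref{eq:surface}]
Proposition \ref{prop:Q} says
\[
12a_1=h_*\big(2x^3-3x^2K+x(K^2+c_2)\big).
\]
By \eqref{eq:2A} with $M_1=M_2=L$, $6a_2=h_*(6x^3-3x^2K)$. By Lemma \ref{lem:ev}, $4a_3=h_*(4x^3)$. In $12a_1-6a_2+4a_3$ the coefficient of $x^3$ is $2-6+4=0$, the terms in $x^2K$ cancel, and $h_*(x(K^2+c_2))$ remains.
\end{proof}

This completes the proof of Theorem B. By Proposition \ref{prop:reduction}, Theorem A follows, and with it Corollary \ref{cor:GRR}.

\begin{thebibliography}{9}

\bibitem{Deligne} P. Deligne, \emph{Le d\'eterminant de la cohomologie}, Contemp. Math. 67, 1987.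

\bibitem{DeligneMumford} P. Deligne and D. Mumford, \emph{The irreducibility of the space of curves of given genus}.

\bibitem{Fulton} W. Fulton, \emph{Intersection Theory}.

\bibitem{FultonLang} W. Fulton and S. Lang, \emph{Riemann--Roch Algebra}.

\bibitem{MoretBailly} L. Moret-Bailly, Invent. Math. 98 (1989).

\bibitem{Mumford} D. Mumford, \emph{Stability of projective varieties}, Enseign. Math. 23 (1977).

\bibitem{Pappas} G. Pappas, \emph{Galois modules, ideal class groups and cubic structures}, arXiv:math/0306309 (2003).

\end{thebibliography}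

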